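# Forced crossing numbers of red–blue perfect matchings in convex position

## Six points on a circle, three color patterns

Put six points on a circle, color three of them red and three blue, and join each red point to its own blue point by a straight segment. How many crossings can the picture have?

Walking around the circle, count the blue points between consecutive reds. The three gap sizes add up to 3, so they are $\{0,0,3\}$, $\{0,1,2\}$ or $\{1,1,1\}$. The middle case has two cyclic orders, which are mirror images. Up to rotation and reflection there are thus three colorings, and each has $3!=6$ matchings.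

*The pattern $RRRBBB$* (points $1,\dots,6$ clockwise). A matching is $i\leftrightarrow 3+\pi(i)$ for a permutation $\pi$ of $\{1,2,3\}$. For $i<j$ the two segments cross exactly when their endpoints alternate, that is, when $\pi(i)<\pi(j)$. So the number of crossings is $3$ minus the number of inversions of $\pi$, and the values $0,1,2,3$ all occur.

*The pattern $RRBBRB$* (reds $1,2,5$, blues $3,4,6$). The six matchings are as follows; we write $14$ for the segment joining $1$ and $4$.

| matching | crossing pairs | number |
|---|---|---|
| $13,\,24,\,56$ | $13$–$24$ | 1 |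
| $14,\,23,\,56$ | none | 0 |
| $13,\,26,\,45$ | $13$–$26$ | 1 |
| $16,\,23,\,45$ | none | 0 |
| $14,\,26,\,35$ | $14$–$26$, $14$–$35$ | 2 |
| $16,\,24,\,35$ | $24$–$35$ | 1 |

*The pattern $RBRBRB$* (reds $1,3,5$). The three long diagonals $14,25,36$ give 3 crossings. Every other matching contains a side of the hexagon. The other two segments then either include a second side, or they are the long diagonal parallel to that side and the opposite side. In each case there is no crossing. Only $0$ and $3$ occur.

The three sets of possible values are $\{0,1,2,3\}$, $\{0,1,2\}$, $\{0,3\}$, and the only common value is $0$. Two different things went wrong: the alternating pattern skips $1$ and $2$, and the pattern $RRBBRB$ cannot reach the top value $3$. For two points of each color the same happens in miniature: $RRBB$ gives $\{0,1\}$ and $RBRB$ gives $\{0\}$.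

So fix $n$ and ask: which numbers $k$ can *no* coloring of a convex $2n$-gon with $n$ red and $n$ blue vertices avoid?

## Colored cyclic words, crossing spectra, and the statement

**Definition (bichromatic convex point set).** Let $P=R\cup B$ be a set of $2n$ points in convex position, no three collinear, with $n$ red points ($R$) and $n$ blue points ($B$). A *matching* of $P$ always means a straight-line bichromatic perfect matching: every red point is joined to its own blue point by a segment. For a matching $X$ let $\mathrm{cr}(X)$ be the number of pairs of segments of $X$ that cross, and let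
$$S(P)=\{\mathrm{cr}(X): X\text{ a matching of }P\}.$$

Two segments with four distinct endpoints cross if and only if the endpoints alternate on the circle. Hence only the cyclic clockwise color sequence of $P$ matters, and we write $P$ as a cyclic word. Exchanging the two colors, or reflecting, does not change $S(P)$. We write $[a,b]$ for an interval of integers.

**Definition (defect).** The *defect* of a matching is the number of its pairs of edges that do not cross, and $\mathrm{Def}(P)=\{\binom n2-k:k\in S(P)\}$. For $RRBBRB$ we found $S=\{0,1,2\}$, so $\mathrm{Def}=\{1,2,3\}$.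

**Definition (runs, $\kappa$, $e$).** A *run* is a maximal monochromatic block of cyclically consecutive points. Red and blue runs alternate, so there are $2\kappa$ of them, $\kappa$ of each color. Put $e=n-\kappa$. $P$ is *alternating* if $e=0$. Example: $RRBBRB$ has runs $RR,BB,R,B$, so $\kappa=2$, $e=1$.

Put
$$D(n)=\Big\lfloor\frac{n^2+4}{8}\Big\rfloor,\qquad M(n)=\binom n2-D(n),$$
and let $Q_8$ be the set with cyclic sequence $RRBRBBRB$ (so $n=4$).

| $n$ | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 |
|---|---|---|---|---|---|---|---|---|
| $D(n)$ | 0 | 1 | 1 | 2 | 3 | 5 | 6 | 8 |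
| $M(n)$ | 0 | 0 | 2 | 4 | 7 | 10 | 15 | 20 |

The question, for integers $0\le k\le\binom n2$, is posed as open in Oswin Aichholzer, Stefan Felsner, Rosna Paul, Manfred Scheucher and Birgit Vogtenhuber, "Bichromatic Perfect Matchings with Crossings", arXiv:2309.00546 (2023). Here is the answer.

**Theorem 1.** Every bichromatic convex point set with $|R|=|B|=n$ has a matching with exactly $k$ crossings if and only if

* $n\ne4$: $k=0$ or $3\le k\le M(n)$ (so only $k=0$ for $n\le3$);
* $n=4$: $k\in\{0,3\}$ (here $M(4)=4$, but $k=4$ fails).

Explicitly, $M(n)=\frac{3n^2}8-\frac n2+c$ with $c=0$ for $n\equiv0\pmod 4$, $c=\frac18$ for $n$ odd, $c=-\frac12$ for $n\equiv2\pmod4$, because $D(n)$ equals $\frac{n^2}8$, $\frac{n^2-1}8$, $\frac{n^2+4}8$ in these cases.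

**Theorem 2.** (i) $\max S(P)\ge M(n)$ for all $P$, and for every $n$ some $P$ has equality. (ii) $S(P)\cap[0,M(n)]$ equals $[0,M(n)]\setminus\{1,2\}$ if $P$ is alternating, $[0,M(n)]\setminus\{4\}$ if $P=Q_8$, and $[0,M(n)]$ for every other $P$.

**Theorem 3.** If $\kappa\le2$, then $S(P)=[0,\max S(P)]$. The same holds for $\kappa\ge3$, unless $n-\kappa\in\{0,1\}$ or $P=RRBBRRBBRRBB$.

*Theorem 2 implies Theorem 1.* A value $k>M(n)$ fails for a set with equality in (i). A value $k\in\{1,2\}$ with $k\le M(n)$ fails for the alternating set, and $k=4$ fails for $n=4$ because of $Q_8$. By (ii), all remaining $k\le M(n)$ lie in every $S(P)$.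

We use one cheap tool throughout.

**Reduction.** If $P'$ arises from $P$ by deleting two cyclically adjacent points of different colors, then $S(P)\supseteq S(P')$: match the two deleted points to each other; this edge crosses nothing. Repeating this, $0\in S(P)$ always.

## Parity, four blocks, and one octagon

This section proves everything negative.

**Proposition A.** If $P$ is alternating and $n\ge2$, then $1,2\notin S(P)$.

*Proof.* Number the points $1,\dots,2n$. An edge $\{i,j\}$ has $i,j$ of different parity, so it has an even number of points on each side. On one side, the points whose edges stay on that side come in pairs; each remaining point belongs to one edge crossing $\{i,j\}$. So every edge crosses an even number of edges. In the crossing graph (vertices: the edges of the matching; adjacency: crossing) all degrees are even. A simple graph with one or two edges has a vertex of degree 1, so the crossing graph cannot have one or two edges. $\square$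

**Proposition B.** For every $n$ there is a $P$ with $\max S(P)\le M(n)$.

*Proof.* For $n=1$ this is trivial, as $\binom 12=0=M(1)$. Let $n\ge2$, $h=\lfloor n/2\rfloor$, and take four runs in this cyclic order:
$$\mathrm I=R^h,\quad \mathrm{II}=B^h,\quad \mathrm{III}=R^{n-h},\quad \mathrm{IV}=B^{n-h}.$$
If a matching has $x$ edges $\mathrm I$–$\mathrm{II}$, then it has $h-x$ edges $\mathrm I$–$\mathrm{IV}$, $h-x$ edges $\mathrm{II}$–$\mathrm{III}$ and $n-h-(h-x)=n-2h+x$ edges $\mathrm{III}$–$\mathrm{IV}$. An edge $\mathrm I$–$\mathrm{II}$ never crosses an edge $\mathrm{III}$–$\mathrm{IV}$, and an edge $\mathrm I$–$\mathrm{IV}$ never crosses an edge $\mathrm{II}$–$\mathrm{III}$. So the defect is at least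
$$f(x)=x(n-2h+x)+(h-x)^2 .$$

If $n=2h$, then $f(x)=x^2+(h-x)^2\ge\lceil h^2/2\rceil$, and $D(2h)=\lfloor (h^2+1)/2\rfloor=\lceil h^2/2\rceil$.

If $n=2h+1$, then
$$f(x)-\frac{h^2+h}{2}=2x^2-2hx+x+\frac{h^2-h}2=\tfrac12(2x-h)(2x-h+1)\ge0,$$
a product of two consecutive integers over 2. Also $D(2h+1)=\lfloor\frac{h^2+h}{2}+\frac58\rfloor=\frac{h^2+h}2$. In both cases the defect is at least $D(n)$. $\square$

For $n=3$ this set is the pattern $RRBBRB$ of the opening example.

**Proposition C.** $4\notin S(Q_8)$.

*Proof.* Label $Q_8$ as $1R\,2R\,3B\,4R\,5B\,6B\,7R\,8B$. A crossing graph with 4 vertices and 4 edges has a complement with two edges. If these are disjoint, the graph is a 4-cycle; otherwise it is a triangle with a pendant edge.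

**Step 1.** *Exclude the 4-cycle.* Here every edge $\{i,j\}$ crosses exactly two others. As in Proposition A, the number of edges crossing $\{i,j\}$ has the parity of $j-i-1$, so $j-i$ is odd. Hence the reds $1$ and $7$ are matched to even blues, which are $6$ and $8$. So $7$ is matched to a neighbor and crosses nothing, a contradiction.

**Step 2.** *Exclude the triangle with a pendant edge.* Some edge crosses the three others. Then exactly three points lie on each of its sides, so it is $\{i,i+4\}$, and the three others join its two sides. There are four choices.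

* $15$, sides $\{2R,3B,4R\}$ and $\{6B,7R,8B\}$: $3$ must go to $7$. Then $26,48$ gives 6 crossings, while $28,46$ gives 3 (only those with $15$: $28$, $37$, $46$ are nested).
* $26$, sides $\{3B,4R,5B\}$ and $\{7R,8B,1R\}$: $4$ must go to $8$. Then $37,15$ gives 6; $13,57$ gives 3 (only those with $26$).
* $37$, sides $\{4R,5B,6B\}$ and $\{8B,1R,2R\}$: $4$ must go to $8$. Then $15,26$ gives 6; $16,25$ gives 5 (all pairs but $16$–$25$).
* $48$, sides $\{5B,6B,7R\}$ and $\{1R,2R,3B\}$: $7$ must go to $3$. Then $15,26$ gives 6; $16,25$ gives 5 (all pairs but $16$–$25$).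

None gives 4. $\square$

## Splitting the circle turns defects into inversions

To get many crossings, the obvious attempt is to join every point to the opposite one. All pairs then cross. For $Q_8$ this works, because opposite points have different colors. For $RRBBRRBB$ opposite points have the same color, and the attempt does not even give a matching. The repair is to cut the circle into two halves and to match across the cut, as close to the opposite matching as the colors permit.

**Definition (split, through matching).** Let $c_1,\dots,c_{2n}$ be the cyclic colors, indices mod $2n$, and let $\overline{c}$ be the other color. For a *split* $t$ put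
$$u_i=c_{t+i},\qquad v_i=\overline{c_{t+n+i}}\qquad(1\le i\le n).$$
If $u$ has $a$ letters $R$, the second half has $n-a$ reds and $a$ blues, so $v$ also has $a$ letters $R$. A permutation $\pi$ with $u_i=v_{\pi(i)}$ for all $i$ is called *color-preserving*; it gives the matching $t+i\leftrightarrow t+n+\pi(i)$.

For $i<j$ the edges at $t+i$ and $t+j$ cross iff $\pi(i)<\pi(j)$. So the defect of the matching is the number $\mathrm{inv}(\pi)$ of inversions (pairs $i<j$ with $\pi(i)>\pi(j)$). With $\mathrm{Inv}(u,v)=\{\mathrm{inv}(\pi):\pi\text{ color-preserving}\}$ we have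
$$\mathrm{Inv}(u,v)\subseteq\mathrm{Def}(P).\qquad(1)$$

*Example.* For $P=RRBBRRBB$ and $t=0$ we get $u=RRBB$, $v=BBRR$. The permutation that preserves order inside each color is $3412$ with 4 inversions, so there are only $6-4=2$ crossings. For $t=1$ we get $u=RBBR$, $v=BRRB$, and the order-preserving permutation is $2143$ with 2 inversions: $4=M(4)$ crossings. The choice of the split matters, and the next proof chooses it by a median.

**Proposition 1.** $\max S(P)\ge M(n)$ for every $P$.

*Proof.* **Step 1.** *Compute the inversions for a given split.* Let $\pi$ map the $s$-th $R$ (resp. $B$) of $u$ to the $s$-th $R$ (resp. $B$) of $v$. Only red–blue pairs can be inverted. Let $U_j,V_j$ be the numbers of $R$'s among the first $j$ letters of $u,v$. The $s$-th $R$ precedes the $k$-th $B$ in $u$ iff $U_{s+k-1}\ge s$. Indeed, if $U_{s+k-1}\ge s$, the first $s+k-1$ letters contain the $s$-th $R$ and at most $k-1$ letters $B$; otherwise they contain at least $k$ letters $B$ and not the $s$-th $R$. The same holds for $v$. Hence, with $j=s+k-1$, the pair is inverted iff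
$$\min(U_j,V_j)<s\le\max(U_j,V_j).$$
Conversely, for each $j$, every such $s$ gives a valid pair: if, say, $V_j<s\le U_j$, then $s$ is between 1 and the number of $R$'s, and $k=j+1-s$ satisfies $1\le j+1-U_j\le k\le j-V_j$, where $j-V_j$ is at most the number of $B$'s. The other case is the same with $U,V$ exchanged. So
$$\mathrm{inv}(\pi)=\sum_{j=1}^n|U_j-V_j|.$$

**Step 2.** *Express this by one periodic walk that serves all splits.* Let $\varepsilon_i=1$ if $c_i=R$ and $-1$ if $c_i=B$, and let $G(x)=\frac12\sum_{i=1}^x(\varepsilon_i+\varepsilon_{i+n})$, $G(0)=0$. Since $[c=R]=\frac{1+\varepsilon}2$ and $[c=B]=\frac{1-\varepsilon}2$,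
$$U_j-V_j=\sum_{i=1}^j\Big(\frac{1+\varepsilon_{t+i}}2-\frac{1-\varepsilon_{t+n+i}}2\Big)=G(t+j)-G(t).$$
$G$ is integer valued with steps in $\{-1,0,1\}$. The sum of its steps over $n$ consecutive indices is $\frac12\sum_{i=1}^{2n}\varepsilon_i=0$, so $G$ is $n$-periodic.

**Step 3.** *Choose the split and slice the sum.* Let $m$ be a median of the $n$ values of $G$: a value with $\#\{G<m\}\le\frac n2$ and $\#\{G>m\}\le\frac n2$. Choose $t$ with $G(t)=m$. Then $\mathrm{inv}(\pi)=\sum_{x\in\mathbb Z_n}|G(x)-m|$, and $|G(x)-m|$ is the number of half-integers $\theta$ between $G(x)$ and $m$. Let $b_\theta=\#\{x\in\mathbb Z_n:G(x)<\theta\}$. A half-integer $\theta<m$ is counted by the $b_\theta\le\frac n2$ values of $x$ with $G(x)<\theta$, a half-integer $\theta>m$ by the $n-b_\theta\le\frac n2$ values with $G(x)>\theta$. Hence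
$$\mathrm{inv}(\pi)=\sum_\theta\min(b_\theta,n-b_\theta),$$
over half-integers $\theta$ between $\min G$ and $\max G$. For these, $1\le b_\theta\le n-1$. The walk is cyclic with steps in $\{-1,0,1\}$. So between a minimum and a maximum it passes every intermediate value, once going up and once coming down; every value strictly between $\min G$ and $\max G$ is taken at least twice. Thus $b_{\theta+1}-b_\theta\ge2$, and the $b_\theta$ form a set $T\subseteq\{1,\dots,n-1\}$ whose elements differ by at least 2.

**Step 4.** *Bound the sum using the spacing of $T$.* Let $f(b)=\min(b,n-b)$ on $\{0,\dots,n\}$. For $1\le b\le n-1$,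
$$f(b)=\tfrac14f(b-1)+\tfrac12f(b)+\tfrac14f(b+1)+\delta_b,$$
where $\delta_b=\frac12$ if $b=\frac n2$, $\delta_b=\frac14$ if $b=\frac{n\pm1}2$, and $\delta_b=0$ otherwise: $f$ is linear near $b$ in the last case; for $b=\frac n2$ the weighted mean is $b-\frac12$; for $n=2b+1$ it is $\frac{b-1}4+\frac b2+\frac b4=b-\frac14$, and $b=\frac{n+1}2$ is symmetric. At most one $b\in T$ has $\delta_b\ne0$, because $\frac{n-1}2$ and $\frac{n+1}2$ differ by 1. Sum the identity over $b\in T$. The total coefficient of $f(x)$ on the right is $\frac12$ if $x\in T$ (then $x\pm1\notin T$), and at most $\frac14+\frac14$ if $x\notin T$. Since $\sum_xf(x)=\lfloor n^2/4\rfloor$,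
$$\mathrm{inv}(\pi)\le\begin{cases}\frac{n^2}8+\frac12=\frac{n^2+4}8&(n\text{ even}),\\[2pt] \frac{n^2-1}8+\frac14&(n\text{ odd}).\end{cases}$$
The left side is an integer. For $n$ odd, $\frac{n^2-1}8$ is an integer and equals $D(n)$. So $\mathrm{inv}(\pi)\le D(n)$ in both cases. $\square$

Propositions 1 and B prove Theorem 2(i).

## Plans: exchanges that change the count by one

Now we know both ends: $0\in S(P)$ and $\max S(P)\ge M(n)$. The natural approach to the values in between is discrete continuity: go from one matching to another by small exchanges, hoping that $\mathrm{cr}$ changes by one each time. Inside one run this works perfectly.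

**Definition (plan, flexible pair).** The *plan* of a matching $X$ is the table of the numbers of edges between each red run and each blue run. Two edges are *flexible* if they share a run. Two edges that are not flexible lie on four distinct runs, and whether they cross depends only on these runs. For a plan $x$ let $V(x)$ be the set of crossing numbers of matchings with plan $x$, $F(x)$ the number of crossing non-flexible pairs, and $w(x)$ the number of flexible pairs.

*Example.* In $RRBBRB$ let the runs be $Z_1=\{1,2\}$, $Y_1=\{3,4\}$, $Z_2=\{5\}$, $Y_2=\{6\}$. One plan has two edges $Z_1Y_1$ and one edge $Z_2Y_2$: here $F=0$, $w=1$. The other has one edge each of $Z_1Y_1$, $Z_1Y_2$, $Z_2Y_1$: here $F=0$, $w=2$. In the table of the first section, the first plan occurs in rows 1 and 2 with values $0,1$, and the second in rows 3–6 with values $0,1,2$.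

**Lemma 1.** $V(x)=[F(x),F(x)+w(x)]$.

*Proof.* Clearly $V(x)\subseteq[F(x),F(x)+w(x)]$.

**Step 1.** *An exchange inside a run changes $\mathrm{cr}$ by $\pm1$.* Let $a,a'$ be adjacent points of the same color with partners $y,y'$. Exchange the partners. For any other edge, $a$ and $a'$ are on the same side. So it crosses $ay$ iff it crosses $a'y$, and $a'y'$ iff $ay'$; its contribution is unchanged. Exactly one of the pairs $\{ay,a'y'\}$, $\{ay',a'y\}$ crosses, depending on whether $y$ or $y'$ comes first clockwise. So $\mathrm{cr}$ changes by exactly $\pm1$.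

**Step 2.** *Such exchanges connect all matchings with the same plan.* Let $X,X'$ have the same plan. Choose a bijection from the edges of $X$ to those of $X'$ that preserves the pair of runs. It induces a permutation of the points that maps every run to itself and maps $X$ to $X'$. This permutation is a product of transpositions of adjacent points within runs, and applying such a transposition to a matching is an exchange as in Step 1.

**Step 3.** *Both extremes occur.* At each run order the edges by the clockwise position, from that run, of the target run; for parallel edges between runs $i,j$ let the $h$-th at $i$ be the $h$-th at $j$. If two edges leave a run at $a$ before $a'$ towards different runs, the clockwise order is $a,a',y,y'$, so they cross. Parallel edges are in the order $a,a',y,y'$ too. So all flexible pairs cross. If instead we reverse the block order at every run and join the $h$-th to the $h$-th last among parallel edges, we get the order $a,a',y',y$, and no flexible pair crosses.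

So $F(x)$ and $F(x)+w(x)$ both lie in $V(x)$, and along a path of $\pm1$ steps all integers in between occur. $\square$

**Corollary.** If $\kappa\le2$, then $S(P)=[0,\max S(P)]$.

*Proof.* If $\kappa=1$ there is one plan, and $F=0$. If $\kappa=2$, two edges on four distinct runs join neighboring runs and never cross, so $F=0$ for all plans. In both cases $S(P)$ is a union of intervals starting at $0$. $\square$

## Jumps across a gap, and how flexible pairs pay for them

To change the plan we must exchange partners across a run of the other color, and there discrete continuity breaks. In the alternating hexagon take $14,25,36$ and exchange the partners of $1$ and $3$: we get $16,34,25$, and $\mathrm{cr}$ drops from $3$ to $0$. The extra loss of 2 comes from the edge $25$, which starts between $1$ and $3$. The values $1,2$ are indeed missing there, so no cleverer path could help.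

The way past this is to compare intervals instead of single values. A jump does no harm if the intervals $V$ of the two plans together cover it, and by Lemma 1 their lengths are numbers of flexible pairs.

**Definition (linked plans, allowed move).** Two plans are *linked* if the union of their sets $V$ is an integer interval. A move $X\to\tilde X$ between matchings is *allowed* if their plans are equal or linked. In $RRBBRB$ the two plans, with $V=[0,1]$ and $[0,2]$, are linked. In the alternating hexagon each matching is its own plan and $V$ is a single point; plans with $V=\{0\}$ and $V=\{3\}$ are not linked.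

If all plans are connected through linked plans, then $S(P)$ is an interval, and since it contains $0$, $S(P)=[0,\max S(P)]$.

Let $\omega=\sum\binom{\lambda}2$ over the lengths $\lambda$ of all blue runs, the number of pairs of blue points in a common run.

**Lemma 2.** Let $\kappa\ge2$, let $r,r'$ be consecutive reds (no red in the open clockwise arc from $r$ to $r'$), and let $J$ be the set of blues in that arc. Let $rq,r'q'\in X$, and let $\tilde X$ arise by exchanging the partners of $r,r'$.

(a) If $J=\emptyset$, or $q,q'\in J$, the plan is unchanged.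

(b) If exactly one of $q,q'$ lies in $J\ne\emptyset$, the move is allowed.

(c) Let $J\ne\emptyset$ and $q,q'\notin J$. Let $s$ be the number of $b\in J$ whose partner lies strictly between $q$ and $q'$ on the arc between $q,q'$ not containing $J$. Let (up to exchanging $X$ and $\tilde X$) $q$ precede $q'$ clockwise from $r'$. Then
$$\mathrm{cr}(\tilde X)=\mathrm{cr}(X)-1-2s.$$
Let $d$ be the number of flexible pairs of $X$ that cross in $X$, and $u$ the number of flexible pairs of $\tilde X$ that do not cross in $\tilde X$. The move is allowed if $d+u\ge2s$. If $q,q'$ lie in different blue runs, which is automatic for $s\ge1$, then $d+u\ge\omega$. So the move is allowed if $s=0$ or $\omega\ge2s$.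

*Proof.* (a) If $J=\emptyset$, $r,r'$ lie in the same run. If $q,q'\in J$, then $q,q'$ lie in the same run. In both cases the plan does not change.

**Step 1.** *Set up the comparison for (b) and (c).* Let $J=\{b_1,\dots,b_\lambda\}$ clockwise, $\lambda\ge1$. It is a blue run; $r$ is the last point of a red run and $r'$ the first point of another one. Write $<$ for the clockwise order on the open arc from $r'$ to $r$; it contains all points except $r,r',b_1,\dots,b_\lambda$. An edge other than the exchanged ones has either both ends in this arc, or one end in $J$. In the first case it crosses a chord from $r$ or $r'$ to $q$ iff $q$ is in the arc and between its ends, and likewise for $q'$. So it crosses $\{rq,r'q'\}$ and $\{rq',r'q\}$ equally often, and only the edges with an end in $J$ and the exchanged edges matter.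

**Step 2.** *Prove (b) by making the change zero.* By mirror symmetry let $q=b_i$, $q'\notin J$, and let $x_j$ be the partner of $b_j$ for $j\ne i$; it is a red point of the open arc. The clockwise order $r,b_i,r',q'$ shows that the two exchanged edges cross each other neither before nor after. Check the chords one at a time:

* for $j<i$, the edge $b_jx_j$ crosses $rb_i$ always and $r'q'$ iff $x_j<q'$; afterwards it crosses $rq'$ iff $q'<x_j$ and never $r'b_i$. So the count is $1+[x_j<q']$ before and $[q'<x_j]$ after.
* for $j>i$, it never crosses $rb_i$ and crosses $r'q'$ iff $x_j<q'$; afterwards it crosses $rq'$ iff $q'<x_j$, and $r'b_i$ always. So the count is $[x_j<q']$ before and $1+[q'<x_j]$ after.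

As $[q'<x_j]=1-[x_j<q']$, we get
$$\mathrm{cr}(\tilde X)-\mathrm{cr}(X)=2\big(\#\{j>i:q'<x_j\}-\#\{j<i:x_j<q'\}\big).$$
Now permute the partners inside the run $J$ so that clockwise first come the points with partner $>q'$, then the point matched to $r$, then those with partner $<q'$. Doing the same permutation in $\tilde X$ (where that point is matched to $r'$) changes neither plan. After it the difference is $0$, so the two sets $V$ have a common element. By Lemma 1 they are intervals, so their union is an interval.

**Step 3.** *Prove the formula in (c).* The clockwise order is $r,r',q,q'$, so $rq,r'q'$ cross and $rq',r'q$ do not: a change of $-1$. An edge $bx$ with $b\in J$ has $x$ in the open arc (the partners of $r,r'$ are not in $J$). It crosses $rq$ iff $q<x$, $r'q'$ iff $x<q'$, $rq'$ iff $q'<x$, and $r'q$ iff $x<q$. So the counts are $[q<x]+[x<q']$ before and $[q'<x]+[x<q]$ after. They are $2$ and $0$ if $q<x<q'$, and $1$ and $1$ otherwise. This gives the formula.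

**Step 4.** *Say when the two intervals close the jump.* Since $\mathrm{cr}(X)=F+d$ for the plan of $X$, its $V$ contains $[\mathrm{cr}(X)-d,\mathrm{cr}(X)]$. Similarly the $V$ of the plan of $\tilde X$ contains $[\mathrm{cr}(\tilde X),\mathrm{cr}(\tilde X)+u]$. The numbers from $\mathrm{cr}(\tilde X)$ to $\mathrm{cr}(X)$ are all covered if $\mathrm{cr}(X)-d\le\mathrm{cr}(\tilde X)+u+1$, that is, if $1+2s\le d+u+1$. So $d+u\ge2s$ suffices.

**Step 5.** *Count flexible pairs that share a blue run.* If $s\ge1$, the arc between $q,q'$ avoiding $J$ contains a red point, and the other arc contains $r,r'$; so $q,q'$ lie in different blue runs. Now let $q,q'$ lie in different blue runs $Y,Y'$; both differ from $J$. Consider two blue points of the same run. If neither is $q$ or $q'$, their edges are the same in $X$ and $\tilde X$, and they form a flexible pair that is counted in $d$ if it crosses and in $u$ if not, so exactly once in $d+u$. If the points are $q,\hat y\in Y$ with $\hat yz\in X$, then $\hat y\ne q'$, $\hat y\notin J$, and $z\ne r,r'$ because the partners of $r,r'$ are $q,q'$. So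 $\hat yz$ has both ends in the open arc from $r'$ to $r$, and it crosses $rq$ iff it crosses $r'q$. The pair $\hat yz,rq$ in $X$ and the pair $\hat yz,r'q$ in $\tilde X$ are both flexible with the same status, so one of them is counted once. The same holds for $q'$. Distinct pairs of blue points give distinct pairs of edges, so $d+u\ge\omega$. $\square$

## Sets with enough long runs

**Proposition 2.** Let $\kappa\ge2$ and let $\beta_1\ge\beta_2\ge\cdots$ be the blue run lengths. If $\omega\ge2\beta_2$, then $S(P)=[0,\max S(P)]$. Likewise with colors exchanged.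

*Proof.* Cut the circle at a longest blue run. The reds are now in a linear order, and exchanges of the partners of consecutive reds connect all matchings, because adjacent transpositions generate the symmetric group. In each such exchange $J$ is empty or a blue run other than the cut one, so in case (c) of Lemma 2 we have $s\le|J|\le\beta_2$. So $\omega\ge2s$, and all moves are allowed. $\square$

*When does $\omega\ge2\beta_2$ fail?* If $\beta_2\ge3$, then $\omega\ge2\binom{\beta_2}2=\beta_2(\beta_2-1)\ge2\beta_2$: it never fails. If $\beta_2=2$, failure means $\omega\le3$. Then $\beta_1=2$ (as $\beta_1\ge3$ gives $\omega\ge3+1$), and there are two or three runs of length 2. If $\beta_2=1$, failure means $\omega\le1$, so $\beta_1\le2$. So if the proposition applies to neither color, all runs have length at most 2. Then $e=n-\kappa$ is the number of blue runs of length 2, and also the number of red ones, and $e\in\{0,1,2,3\}$.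

**Proposition 3.** Let $\kappa\ge2$, let all runs have length at most 2, and let $e=2$, or $e=3$ and $n\ge7$. Then $S(P)=[0,\max S(P)]$.

*Proof.* Call runs of length 2 *long*. Now $\omega=e$.

**Step 1.** *Reduce matchings to labelings.* The $e\ge2$ long blue runs cut the reds into nonempty segments $S_1,\dots,S_e$ in cyclic order. Give each blue point the index of its partner's segment as its *label*. (Example: in $RRBBRRBB$ with points $1,\dots,8$ the segments are $S_1=\{1,2\}$, $S_2=\{5,6\}$; the matching $14,23,58,67$ gives label 1 to $3,4$ and label 2 to $7,8$.) Consecutive reds within a segment have at most one blue between them. So in case (c) of Lemma 2 their exchange has $s\le1$, and it is allowed since $\omega=e\ge2$. Such exchanges keep the labeling and connect all matchings with the same labeling. Hence inside each segment we may choose the bijection between its reds and the blues with its label freely, and it suffices to connect labelings.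

**Step 2.** *Exchange labels for free at a long run.* Let $L$ be a long blue run between $S_i$ and $S_j$, $b\in L$ with label $i$, and $c$ any blue with label $j$. Then the labels of $b,c$ can be exchanged by an allowed move: let $r,r'$ be the end reds of $S_i,S_j$ next to $L$, choose $rb,r'c\in X$, and exchange the partners of $r,r'$. This is case (a) or (b) of Lemma 2, since $b\in L$. We call this a *free exchange at $L$*. Consequence:

$(*)$ If some $b\in L$ has label $i$ or $j$, then the labels $i$ of $q$ and $j$ of $q'$ can be exchanged, for any blues $q,q'$ with these labels.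

If $b$ is $q$ or $q'$, this is one free exchange. Otherwise, if $b$ has label $i$: exchange $b\leftrightarrow q'$ (now $b$ has $j$, $q'$ has $i$), then $b\leftrightarrow q$ (now $b$ has $i$, $q$ has $j$). If $b$ has label $j$: exchange $b\leftrightarrow q$, then $b\leftrightarrow q'$.

**Step 3.** *Finish $e=2$.* Only the labels $1,2$ exist, so the hypothesis of $(*)$ always holds. Hence any two different labels can be exchanged, and all labelings are connected.

**Step 4.** *For $e=3$, use direct exchanges, and isolate the one configuration where they may fail.* Let $L_{ij}$ be the long blue run between $S_i$ and $S_j$. It suffices to exchange the labels $i\ne j$ of two *consecutive* blues $q$ (label $i$) and $q'$ (label $j$), since transpositions of consecutive blues generate all permutations of the blues. Let $l$ be the third index, $L_{ij}=\{b_1,b_2\}$, and $Z$ the set of reds between $q$ and $q'$. It is empty or a red run, so $|Z|\le2$ and $Z$ lies in one segment. By $(*)$ we may assume that $b_1,b_2$ both have label $l$; then $q,q'\notin L_{ij}$. The *direct exchange* across $L_{ij}$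 is: let $r,r'$ be the ends of $S_i,S_j$ at $L_{ij}$, let $rq,r'q'\in X$, and exchange the partners of $r,r'$. This is case (c) of Lemma 2 with $J=L_{ij}$ (with the names $r,r'$ possibly in the other order, which is harmless by mirror symmetry). The arc between $q$ and $q'$ avoiding $L_{ij}$ is the one containing only $Z$, so $s$ is the number of $b_h$ with partner in $Z$, and these partners lie in $S_l$.

* If $|Z|\le1$, then $s\le1$.
* If $Z\not\subseteq S_l$, then $Z$ is in another segment and $s=0$.
* If $Z\subsetneq S_l$, match $b_1$ into $S_l\setminus Z$; then $s\le1$.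

In these cases the move is allowed, since $\omega=3\ge2s$.

What remains is: $S_l=Z$, $|Z|=2$. Then exactly two blues have label $l$, namely $b_1,b_2$. By mirror symmetry let the clockwise order be $S_i,L_{ij},S_j,L_{jl},S_l,L_{li}$. The blues next to $Z=S_l$ lie in $L_{jl}$ and $L_{li}$; rename them by position so that clockwise
$$L_{jl}=(p,q),\qquad Z,\qquad L_{li}=(q',p').$$
We must connect the labeling $\lambda$, where $q$ has label $i$ and $q'$ has label $j$, with the labeling $\tilde\lambda$, where $q$ has $j$ and $q'$ has $i$, all other labels being equal. The labels of $p,p'$ lie in $\{i,j\}$. Here $n\ge7$ is assumed.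

**Step 5.** *Case $p'$ has label $i$: go around through $b_1$.* Start from $\tilde\lambda$. Free exchange at $L_{jl}$: $q$ (label $j$) $\leftrightarrow b_1$ (label $l$). Free exchange at $L_{ij}$: $b_1$ (now $j$) $\leftrightarrow q'$ (label $i$). Now $q,b_1,q'$ have labels $l,i,j$. Finally take the direct exchange of $q$ (label $l$) and $b_1$ (label $i$) across $L_{li}=\{q',p'\}$. The arc between $q$ and $b_1$ avoiding $L_{li}$ contains only reds of $S_j$, while $p'$ has its partner in $S_i$. So only $q'$ can contribute, $s\le1$, and the move is allowed. Now $q,b_1,q'$ have labels $i,l,j$: this is $\lambda$.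

**Step 6.** *Case $p$ has label $j$: the same on the other side.* Start from $\tilde\lambda$. Free exchange at $L_{li}$: $q'$ (label $i$) $\leftrightarrow b_1$ (label $l$). Free exchange at $L_{ij}$: $b_1$ (now $i$) $\leftrightarrow q$ (label $j$). Now $q',b_1,q$ have labels $l,j,i$. Direct exchange of $q'$ (label $l$) and $b_1$ (label $j$) across $L_{jl}=\{p,q\}$: the arc between $q'$ and $b_1$ avoiding $L_{jl}$ contains only reds of $S_i$, while $p$ has its partner in $S_j$. So $s\le1$, and the move is allowed. Now $q',b_1,q$ have labels $j,l,i$: this is $\lambda$.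

**Step 7.** *Case $p$ has label $i$ and $p'$ has label $j$: find a fourth flexible pair.* Use the direct exchange across $L_{ij}$ between $\lambda$, with $rq,r'q'\in X$, and $\tilde\lambda$. Clockwise from $r'$ the point $q$ precedes $q'$, so this is exactly the setting of Lemma 2(c). Since $s\le2$, it suffices to show $d+u\ge4$. As $q\in L_{jl}$ and $q'\in L_{li}$ lie in different blue runs, Step 5 of the proof of Lemma 2 gives $\omega=3$ contributions, all from pairs of edges that share a blue run. We need one more, from a pair that shares a red run but no blue run.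

There are three long red runs. The two other than $Z=S_l$ lie in $S_i\cup S_j$, and $|S_i|+|S_j|=n-2\ge5$. If one of $S_i,S_j$ contains both of them, it has size at least 4. Otherwise each contains one, and one of the two has size at least 3. So one of $S_i,S_j$ contains a long red run $Z'$ and has size at least 3. The reflection exchanging $i,r,q,p$ with $j,r',q',p'$ preserves the situation, so let it be $S_i$.

*If $r\notin Z'$.* The partners of the two points of $Z'$ have label $i$ and differ from $q$, whose partner is $r$. They do not form a long blue run: $L_{jl}$ contains $q$, $L_{li}$ contains $q'$, which has label $j$ in $\lambda$, and $L_{ij}$ has label $l$. The two edges at $Z'$ are not touched by the move, form a flexible pair, and share no blue run. So they contribute one more to $d+u$.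

*If $Z'=\{a,r\}$.* The blues of label $i$ other than $q$ number $|S_i|-1\ge2$, so we can choose the partner $y$ of $a$ with $y\ne p$. Also $y\ne p'$, as $p'$ has label $j$. Neither $a$ nor $y$ lies between $q$ and $q'$, where only $Z$ is. So $ay$ crosses $rq$ iff it crosses $rq'$: both mean that one of $a,y$ is in the clockwise arc from $r$ to $q$ and the other in the arc from $q'$ to $r$. In $X$ the pair $ay,rq$ is flexible and shares no blue run, as $y\ne p$; in $\tilde X$ the pair $ay,rq'$ is flexible and shares no blue run, as $y\ne p'$. The status is the same, so one of them adds one to $d+u$.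

So $d+u\ge4\ge2s$, and the move is allowed. $\square$

*Proof of Theorem 3.* The case $\kappa\le2$ is the Corollary to Lemma 1. Let $\kappa\ge3$. If Proposition 2 applies to some color we are done; otherwise all runs have length at most 2 and $e\in\{0,1,2,3\}$. The values $e=0,1$ are excluded by hypothesis. If $e=2$, or $e=3$ and $n\ge7$, apply Proposition 3. If $e=3$, then $n=\kappa+3\ge6$. For $n=6$ we have $\kappa=3$ and all runs have length 2, so $P=RRBBRRBBRRBB$, which is excluded. $\square$

By Proposition 1, all sets covered by Theorem 3 satisfy $S(P)\supseteq[0,M(n)]$.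

**Proposition 3′.** The set $P_6=RRBBRRBBRRBB$ satisfies $S(P_6)\supseteq[0,10]=[0,M(6)]$.

*Proof.* **Step 1.** *Get $[5,10]$ from one plan.* Name the runs cyclically $Z_1,B_1,Z_2,B_2,Z_3,B_3$. Take two edges $Z_1B_2$ and one edge each of $Z_2B_3$, $Z_2B_1$, $Z_3B_1$, $Z_3B_3$; every run is used twice. The flexible pairs are the two $Z_1B_2$ edges; $Z_2B_3,Z_2B_1$; $Z_3B_1,Z_3B_3$; $Z_2B_3,Z_3B_3$; $Z_2B_1,Z_3B_1$. So $w=5$. Of the other ten pairs, exactly five cross: $Z_2B_3$ and $Z_3B_1$ each cross both $Z_1B_2$ edges, and they cross each other; $Z_2B_1$ and $Z_3B_3$ join neighboring runs and cross no non-flexible partner. So $F=5$ and $V=[5,10]$ by Lemma 1.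

**Step 2.** *Get the small values by reduction.* Deleting an adjacent red–blue pair leaves $R\,B\,RR\,BB\,RR\,BB$, with $n=5$, $\kappa=3$, $e=2$. By Theorem 3 and Proposition 1 its $S$ contains $[0,M(5)]=[0,7]$. $\square$

With $e=0$ we have $\omega=0$, and with $e=1$ we have $\omega=1$, so Lemma 2 cannot pay for a jump with $s=1$. These sets need another supply of values: through matchings. By the Corollary only the alternating sets, and the sets with $e=1$ and $\kappa\ge3$, i.e. $n\ge4$, are left.

## Inversion sets of three families of words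

Let $X_q$ be the alternating word of length $q$ starting with $B$, and let
$$A_q=\mathrm{Inv}(X_q,X_q)\ (A_0=\{0\}),\quad E_m=\mathrm{Inv}\big((RB)^m,(BR)^m\big),\quad W(m,\ell)=\mathrm{Inv}\big((RB)^mX_\ell,(BR)^mX_\ell\big).$$
*Examples.* $E_1=\{1\}$, since $RB\to BR$ permits only $21$. $A_3=\{0,3\}$, since $BRB\to BRB$ permits only $123$ and $321$; compare $S=\{0,3\}$ for the alternating hexagon. Also $W(0,\ell)=A_\ell$.

Exchanging colors in both words, or reversing both words, does not change $\mathrm{Inv}$ (for the reversal replace $\pi(i)$ by $n+1-\pi(n+1-i)$). We use five facts.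

**(F1)** $\mathrm{Inv}(uu',vv')\supseteq\mathrm{Inv}(u,v)+\mathrm{Inv}(u',v')$ for words with $|u|=|v|$, $|u'|=|v'|$. Put the two permutations side by side. So $A_q\subseteq A_{q+1}$, $W(m,\ell)\subseteq W(m,\ell+1)$, $W(m,\ell)\supseteq E_m+A_\ell$, $E_{m+1}\supseteq1+E_m$.

**(F2)** $E_m\supseteq(2m-1)+A_{2m-1}$ and $A_{2m+1}\supseteq2m+E_m$. Match the first letter of $u$ to the last letter of $v$; this gives $2m-1$, resp. $2m$, inversions. What remains is $B(RB)^{m-1}=(BR)^{m-1}B=X_{2m-1}$ in both words, resp. $(RB)^m$ and $(BR)^m$.

**(F3)** For odd $q$: $d\in A_q\iff\binom q2-d\in A_q$. $X_q$ is a palindrome, so $i\mapsto q+1-\pi(i)$ is color-preserving if $\pi$ is, and it has the complementary inversions. In particular $\binom q2\in A_q$.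

**(F4)** $W(m,\ell)\supseteq E_m+\{0,1\}+A_{\ell-1}$ for $m,\ell\ge1$. Take a permutation for $E_m$ on the first $2m$ letters, fix letter $2m+1$ (a $B$), and use a permutation for $A_{\ell-1}$ with colors exchanged on the rest. Letters $2m$ and $2m+1$ of $u$ are both $B$; exchanging their images, where $\pi(2m)<\pi(2m+1)=2m+1$, adds exactly one inversion.

**(F5)** For $\ell\ge2$ even, $m\ge1$, $n=2m+\ell$: $W(m,\ell)\supseteq(n-1)+W(\ell/2,2m-1)$. Here $v=(BR)^{n/2}$. Match $u_1=R$ to $v_n=R$; this gives $n-1$ inversions. What remains of $u$ is $X_{2m-1}(BR)^{\ell/2}$, and of $v$ it is $X_{n-1}=X_{2m-1}(RB)^{\ell/2}$. Reverse both: $(RB)^{\ell/2}X_{2m-1}$ and $(BR)^{\ell/2}X_{2m-1}$.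

*Small sets.* We write permutations in one-line form, the $i$-th entry being $\pi(i)$.

* $A_1=A_2=\{0\}$, $A_3\ni0,3$. $A_4\ni0,3,4$ by $1234,3214,3412$. $E_1=\{1\}$. $E_2\ni2,3,6$ by $2143,4123,4321$.
* $A_5\supseteq A_4\cup(4+E_2)\supseteq\{0,3,4,6,7,10\}$. $12\in A_6$ by $563412$ ($4+4+2+2$ inversions).
* $E_3\supseteq(1+E_2)\cup(5+A_5)\supseteq\{3,4,7\}\cup\{5,8,9,11,12,15\}=\{3,4,5,7,8,9,11,12,15\}$, so $E_3+\{0,1\}\supseteq[3,13]\cup\{15,16\}$.
* $A_7\supseteq6+E_3\supseteq\{9,10,11,13,14,15,17,18,21\}$. By (F3) with $\binom72=21$ also $A_7\supseteq\{12,11,10,8,7,6,4,3,0\}$. So $A_7\supseteq\{0,3,4\}\cup[6,15]\cup\{17,18,21\}$.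
* $E_4\supseteq(1+E_3)\cup(7+A_7)\supseteq\{4,5,6,8,9,10,12,13,16\}\cup\{7,10,11\}\cup[13,22]\supseteq[4,22]$.

**Lemma 3.** $E_m\supseteq[m,\binom{2m}2-6]$ for $m\ge4$; $A_q\supseteq[6,\binom q2-6]$ for odd $q\ge7$.

*Proof.* It holds for $E_4$ ($[4,22]$) and $A_7$ ($[6,15]$). Let $m\ge4$ and let it hold for $E_m$ and $A_{2m-1}$. We pass to $A_{2m+1}$ and $E_{m+1}$. By (F1), (F2),
$$A_{2m+1}\supseteq A_{2m-1}\cup(2m+E_m)\supseteq\big[6,\tbinom{2m-1}2-6\big]\cup\big[3m,\tbinom{2m+1}2-6\big],$$
using $\binom{2m}2+2m=\binom{2m+1}2$. The two intervals leave no gap if $3m\le\binom{2m-1}2-5$, i.e. $2m^2-6m-4\ge0$, which holds for $m\ge4$. Then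
$$E_{m+1}\supseteq(1+E_m)\cup(2m+1+A_{2m+1})\supseteq\big[m+1,\tbinom{2m}2-5\big]\cup\big[2m+7,\tbinom{2m+2}2-6\big],$$
with no gap if $2m+7\le\binom{2m}2-4$, i.e. $2m^2-3m-11\ge0$, which holds for $m\ge4$. $\square$

## Alternating sets

**Proposition D.** If $P$ is alternating, then $S(P)\cap[0,M(n)]=[0,M(n)]\setminus\{1,2\}$.

*Proof.* By Proposition A, $1,2\notin S(P)$ for $n\ge2$; for $n=1$, $M(1)=0$. It remains to show $\{0\}\cup[3,M(n)]\subseteq S(P)$. For $n$ odd, $c_{t+n+i}$ has the other color than $c_{t+i}$, so $u=v$ is alternating. For $n$ even, up to a color exchange, $u=(RB)^{n/2}$ and $v=(BR)^{n/2}$. So $\mathrm{Def}(P)$ contains $A_n$, resp. $E_{n/2}$. Deleting an adjacent pair leaves an alternating set.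

* $n\le3$: $M(n)\le2$, and $0\in S(P)$.
* $n=4$ ($M=4$): the defects $2,3\in E_2$ give $k=4,3$.
* $n=5$ ($M=7$): the defects $3,4,6,7\in A_5$ give $k=7,6,4,3$. For $k=5$ take $\{1,4\},\{3,6\},\{5,8\},\{7,10\},\{9,2\}$: each edge crosses the next one cyclically and no other, 5 crossings.
* $n=6$ ($M=10$): $3\le k\le7$ by reduction from $n=5$. The defects $5,7\in E_3$ give $k=10,8$. For $k=9$ take $\{1,8\},\{2,11\},\{3,6\},\{4,9\},\{5,12\},\{7,10\}$. The crossings are $\{1,8\}$ with $\{2,11\},\{4,9\},\{5,12\},\{7,10\}$; $\{2,11\}$ with $\{5,12\}$; $\{3,6\}$ with $\{4,9\},\{5,12\}$; $\{4,9\}$ with $\{5,12\},\{7,10\}$. These are nine; the other six pairs are nested or disjoint.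
* $n\ge7$: by Lemma 3, $\mathrm{Def}(P)$ contains $[6,\binom n2-6]$ for $n$ odd, and $[\frac n2,\binom n2-6]$ for $n$ even. Since $D(n)\ge6$ for $n\ge7$, and $D(n)\ge\frac n2$ for even $n\ge8$ (as $\frac{n^2}8\ge\frac n2$), all defects in $[D(n),\binom n2-6]$ occur, i.e. all $k\in[6,M(n)]$. The values $k=3,4,5$ come from $n=5$ by reduction. $\square$

## One double run of each color: normal form and the octagons

Let $e=1$: exactly one red and one blue run have length 2, all others length 1. Let $n\ge4$.

**Normal form.** Let the two adjacent reds be $2n,1$ and the two adjacent blues $p,p+1$. Then $c_i=R$ iff $i$ is odd for $i\le p$, and iff $i$ is even for $i>p$; $p$ is even. Relabeling from $p+1$ and exchanging colors turns $p$ into $2n-p$, so we may assume $2\le p\le n$. Take $t=0$.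

* $n$ even: $u=(RB)^{p/2}(BR)^{(n-p)/2}$. As $n+i>p$, $c_{n+i}=R$ iff $i$ is even, so $v=(RB)^{n/2}$. Reversing both gives $(RB)^{(n-p)/2}X_p$ and $(BR)^{n/2}$. So $\mathrm{Def}(P)\supseteq W(m,\ell)$ with $m=\frac{n-p}2\ge0$ and $\ell=p\ge2$.
* $n$ odd: $u=(RB)^{p/2}X_{n-p}$. Now $c_{n+i}=R$ iff $i$ is odd, so $v=X_n=(BR)^{p/2}X_{n-p}$. So $\mathrm{Def}(P)\supseteq W(m,\ell)$ with $m=\frac p2\ge1$ and $\ell=n-p\ge1$.

Always $n=2m+\ell$, and $\ell\equiv n\pmod2$.

**Proposition E.** For $n=4$, $e=1$, $P$ is $Q_8$ or $C=RRBBRBRB$. We have $S(Q_8)=\{0,1,2,3,5,6\}$ and $S(C)\supseteq[0,5]$.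

*Proof.* For $p=4$ the word read from point 8 on is $RRBRBBRB=Q_8$; for $p=2$ it is $RRBBRBRB=C$.

*$Q_8$.* With the labels of Proposition C and $t=0$, $u=v=RRBR$. The permutations $1234,2134,1432,2431,4231$ fix position 3, so they are color-preserving; they have $0,1,3,4,5$ inversions. So $6,5,3,2,1\in S(Q_8)$. Also $0\in S(Q_8)$, and $4\notin S(Q_8)$ by Proposition C.

*$C$.* $W(1,2)\supseteq E_1+\{0,1\}+A_1=\{1,2\}$ gives $k=5,4$. Deleting the middle $RB$ of $RRBB$ leaves the alternating hexagon, so $k=3$ occurs. Deleting the last $RB$ leaves $RRBBRB$, which has $\{0,1,2\}$. $\square$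

## One double run of each color: ten or more points

**Proposition 4.** If $e=1$ and $n\ge5$, then $S(P)\supseteq[0,M(n)]$.

*Proof.* **Step 1.** *Settle $n=5$, the base of an induction.* Here $M=7$ and $p\in\{2,4\}$.

For $p=2$, $P=RRBB\,RBRBRB$; deleting the last $RB$ gives $C$. For $p=4$, $P=RR\,BR\,BB\,RBRB$; deleting the $BR$ between $RR$ and $BB$ gives $C$. So $[0,5]\subseteq S(P)$ by Proposition E.

For $p=4$: $W(2,1)\supseteq E_2+\{0,1\}\ni3,4$ gives $k=7,6$. For $p=2$: $W(1,3)\supseteq E_1+A_3\ni4$ gives $k=6$. For $k=7$ write $P=RRBBRBRBRB$ with points $1,\dots,10$ and take $\{5,10\},\{2,6\},\{4,7\},\{1,8\},\{3,9\}$. Then $\{5,10\}$ crosses all four others, $\{2,6\}$ crosses $\{4,7\}$ and $\{3,9\}$, $\{1,8\}$ crosses $\{3,9\}$, and the pairs $\{2,6\},\{1,8\}$; $\{4,7\},\{1,8\}$; $\{4,7\},\{3,9\}$ are nested. Exactly 7 crossings.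

**Step 2.** *For $n\ge6$, reduce to a short interval of defects.* On the two sides between the double red and the double blue run there are $p-2$ and $2n-p-2$ singleton runs. Both numbers are even, with sum $2n-4\ge8$, so there are two consecutive singleton runs $x,y$. Let $a,b$ be the points before $x$ and after $y$. Then $a$ has the color of $y$ and $b$ that of $x$, so $a,b$ have different colors, and no runs merge when $x,y$ are deleted. The result has $e=1$ and $n-1\ge5$ points of each color. By induction and the Reduction, $S(P)\supseteq[0,M(n-1)]$. It remains to get the values $k\in[M(n-1)+1,M(n)]$, that is, to show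
$$[D(n),H(n)]\subseteq\mathrm{Def}(P),\qquad H(n)=\tbinom n2-M(n-1)-1=D(n-1)+n-2.\qquad(2)$$
Since $D$ is nondecreasing, $H$ is increasing. With $x=n-1$,
$$H(n)\le\frac{x^2+4}8+x-1=\frac{x^2}8+x-\frac12.\qquad(3)$$

| $n$ | 6 | 7 | 8 | 9 | 10 | 11 | 12 | 13 | 14 | 15 |
|---|---|---|---|---|---|---|---|---|---|---|
| $D$ | 5 | 6 | 8 | 10 | 13 | 15 | 18 | 21 | 25 | 28 |
| $H$ | 7 | 10 | 12 | 15 | 18 | 22 | 25 | 29 | 33 | 38 |

Some values need explicit permutations for $u=(RB)^mX_\ell$, $v=(BR)^mX_\ell$. In $v$ the letter $B$ is at odd and $R$ at even positions. So $\pi$ is color-preserving iff it has even entries at the $R$'s of $u$ and odd entries at the $B$'s. The last column adds up, from left to right, the nonzero numbers of smaller entries to the right of each entry.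

| $(m,\ell)$ | $u$ | $\pi$ | inversions |
|---|---|---|---|
| $(1,4)$ | $RBBRBR$ | $451236$ | $3+3=6$ |
| | | $613254$ | $5+1+1=7$ |
| $(2,2)$ | $RBRBBR$ | $216354$ | $1+3+1=5$ |
| $(2,3)$ | $RBRBBRB$ | $4163527$ | $3+3+1+1=8$ |
| | | $6145327$ | $5+2+2+1=10$ |
| $(1,5)$ | $RBBRBRB$ | $6172345$ | $5+4=9$ |
| | | $6712345$ | $5+5=10$ |
| $(2,5)$ | $RBRBBRBRB$ | $812736549$ | $7+4+2+1=14$ |
| | | $812936547$ | $7+5+2+1=15$ |
| $(2,7)$ | $RBRBBRBRBRB$ | $(10,1,2,9,3,8,7,4,5,6,11)$ | $9+6+4+3=22$ |

We call this the *permutation table*.

**Step 3.** *$n=6$: get the defects $5,6,7$.* Here $(m,\ell)\in\{(0,6),(1,4),(2,2)\}$.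

* $(0,6)$: $6,7\in A_5\subseteq A_6$. For $5$ use another split. Here $p=6$ and $c=RBRBRB\,BRBRBR$. With $t=1$, $u=c_2\cdots c_7=BRBRBB$, and $c_8\cdots c_{12}c_1=RBRBRR$ gives $v=BRBRBB$. The permutation $341265$ is color-preserving and has $4+1=5$ inversions.
* $(1,4)$: $5=1+4\in E_1+A_4$; $6$ and $7$ from the permutation table.
* $(2,2)$: $5$ from the permutation table; $6,7\in5+W(1,3)$ by (F5), since $1,2\in W(1,3)$ by (F4).

**Step 4.** *$n=7$: get $[6,10]$.* Here $(m,\ell)\in\{(3,1),(2,3),(1,5)\}$.

* $(3,1)$: $[3,13]\subseteq E_3+\{0,1\}\subseteq W(3,1)$.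
* $(2,3)$: $6,7\in E_2+\{0,1\}$; $9=6+3\in E_2+A_3$; $8,10$ from the permutation table.
* $(1,5)$: $7,8\in1+A_5$; $6=2+4\in E_1+\{0,1\}+A_4$; $9,10$ from the permutation table.

**Step 5.** *$n=8$: get $[8,12]$.* Here $(m,\ell)\in\{(0,8),(1,6),(2,4),(3,2)\}$.

* $(0,8)$: $[6,15]\subseteq A_7\subseteq A_8$.
* $(3,2)$: $[3,13]\subseteq E_3+\{0,1\}+A_1$, by (F4).
* $(1,6)$: $8=1+7$ and $9=2+7$ lie in $E_1+\{0,1\}+A_5$; $10,11,12\in7+W(3,1)$ by (F5), since $W(3,1)\supseteq[3,13]$.
* $(2,4)$: $8\in W(2,3)\subseteq W(2,4)$ by Step 4; $9,\dots,12\in7+W(2,3)$ by (F5), since $2,3,4\in E_2+\{0,1\}$ and $5=2+3\in E_2+A_3$.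

From now on $n\ge9$.

**Step 6.** *$m=0$.* Then $n$ is even, so $x=n-1\ge9$ is odd, and $W(0,n)=A_n\supseteq A_x\supseteq[6,\binom x2-6]$ by Lemma 3. We have $D(n)\ge6$, and by (3)
$$\tbinom x2-6-H(n)\ge\tfrac38x^2-\tfrac32x-\tfrac{11}2\ge0\quad\text{for }x\ge9,$$
since the quadratic is increasing there and equals $11.375$ at $x=9$.

**Step 7.** *$m\ge4$.* Let $\ell'$ be the largest odd number $\le\ell$. By Lemma 3, $E_m$ contains the interval $[m,\binom{2m}2-6]$, which has $2m^2-2m-5\ge19$ elements. $A_{\ell'}$ contains a set running from $0$ to $\binom{\ell'}2$ in steps of at most 6: $\{0\}$, $\{0,3\}$, $\{0,3,4,6,7,10\}$ for $\ell'=1,3,5$, and $\{0\}\cup[6,\binom{\ell'}2-6]\cup\{\binom{\ell'}2\}$ for $\ell'\ge7$, by Lemma 3 and (F3). Translates of an interval with at least 6 elements by consecutive members of this set leave no gap. So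
$$W(m,\ell)\supseteq E_m+A_{\ell'}\supseteq[m,\tau],\qquad\tau=\tbinom{2m}2-6+\tbinom{\ell'}2.$$
As $n\ge2m+1$, $D(n)\ge D(2m+1)=\frac{m^2+m}2\ge m$. We need $\tau\ge H(n)$.

*Let $n\ge16$.* Put $x=n-1\ge15$ and $\sigma=2m+\ell'\ge x$. Then
$$\tbinom{2m}2+\tbinom{\ell'}2=\tfrac12\big((2m)^2+\ell'^2-\sigma\big)\ge\tfrac12\Big(\frac{\sigma^2}2-\sigma\Big)=\frac{\sigma(\sigma-2)}4\ge\frac{x(x-2)}4 .$$
So $\tau\ge\frac{x(x-2)}4-6$, and by (3) $8(\tau-H(n))\ge x^2-12x-44$. This is increasing for $x\ge6$ and equals $1$ at $x=15$, so it is positive.

*Let $9\le n\le15$.* The values of $\tau$ are: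

| $n$ | $H(n)$ | $(m,\ell):\tau$ |
|---|---|---|
| 9 | 15 | $(4,1):22$ |
| 10 | 18 | $(4,2):22$ |
| 11 | 22 | $(4,3):25$, $(5,1):39$ |
| 12 | 25 | $(4,4):25$, $(5,2):39$ |
| 13 | 29 | $(4,5):32$, $(5,3):42$, $(6,1):60$ |
| 14 | 33 | $(4,6):32$, $(5,4):42$, $(6,2):60$ |
| 15 | 38 | $(4,7):43$, $(5,5):49$, $(6,3):63$, $(7,1):85$ |

All are at least $H(n)$ except for $(4,6)$, where only $33$ is missing. Since $12\in A_6$, $W(4,6)\supseteq E_4+A_6\supseteq12+[4,22]\ni33$.

**Step 8.** *$m\in\{1,2,3\}$, $\ell\ge9$.* Let $y\ge9$ be the largest odd number $\le\ell$. Then $A_y\supseteq[6,\binom y2-6]$, where $\binom y2\ge36$. Using $1\in E_1$; $2,6\in E_2$; $3,15\in E_3$, we see that $W(m,\ell)\supseteq E_m+A_y$ contains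
$$\big[7,\tbinom y2-5\big]\ (m=1),\qquad\big[8,\tbinom y2\big]\ (m=2),\qquad\big[9,\tbinom y2+9\big]\ (m=3);$$
for $m=2$ it is $[8,\binom y2-4]\cup[12,\binom y2]$, for $m=3$ it is $[9,\binom y2-3]\cup[21,\binom y2+9]$, both without gap. The lower ends are at most $D(n)$, since $n\ge11$ and $D(11)=15$. For the upper ends, $n\le y+1+2m$, $H$ is increasing, and by (3) with $x=y+2m$
$$H(y+3)\le\tfrac{y^2}8+\tfrac{3y}2+2,\quad H(y+5)\le\tfrac{y^2}8+2y+\tfrac{11}2,\quad H(y+7)\le\tfrac{y^2}8+\tfrac{5y}2+10 .$$
The upper ends exceed these bounds by at least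
$$\tfrac38y^2-2y-7,\qquad\tfrac38y^2-\tfrac52y-\tfrac{11}2,\qquad\tfrac38y^2-3y-1 .$$
All three are increasing for $y\ge4$, and at $y=9$ they equal $5.375$, $2.375$, $2.375$. So they are positive.

**Step 9.** *$m\in\{1,2,3\}$, $\ell\le8$: the last twelve cases.* Since $2m+\ell\ge9$, these are $(1,7),(1,8)$; $(2,5),\dots,(2,8)$; $(3,3),\dots,(3,8)$. First note that, by (F4),
$$W(2,5)\supseteq(E_2+\{0,1\})+A_4\supseteq\{2,3,4,6,7\}+\{0,3,4\}=[2,11].\qquad(4)$$

$n=9$, need $[10,15]$:

* $(1,7)$: $1+A_7\supseteq1+[6,15]$.
* $(3,3)$: $10,\dots,13,15\in E_3+\{0,1\}$, and $14=11+3\in E_3+A_3$.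
* $(2,5)$: $10,11$ by (4); $12=6+6$ and $13=6+7$ lie in $E_2+A_5$; $14,15$ from the permutation table.

$n=10$, need $[13,18]$, by (F5):

* $(1,8)$: $9+W(4,1)\supseteq9+E_4\supseteq[13,31]$.
* $(2,6)$: $9+W(3,3)\supseteq9+[3,13]=[12,22]$.
* $(3,4)$: $9+W(2,5)\supseteq9+[2,11]=[11,20]$.

$n=11$, need $[15,22]$:

* $(2,7)$: $E_2+A_7\supseteq\{2,6\}+[6,15]=[8,21]$; $22$ from the permutation table.
* $(3,5)$: $15,16,17,18,19,21,22$ are $15+0$, $12+4$, $7+10$, $8+10$, $9+10$, $11+10$, $12+10$ in $E_3+A_5$; $20=16+4\in(E_3+\{0,1\})+A_4$.

$n=12$, need $[18,25]$, by (F5):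

* $(2,8)$: $11+W(4,3)\supseteq11+E_4\supseteq[15,33]$.
* $(3,6)$: $11+W(3,5)\supseteq11+[3,14]=[14,25]$, where $[3,13]\subseteq E_3+\{0,1\}$ and $14=11+3\in E_3+A_3$, so $14\in W(3,3)\subseteq W(3,5)$.

$n=13$, need $[21,29]$:

* $(3,7)$: $E_3+A_7\supseteq15+[6,15]=[21,30]$.

$n=14$, need $[25,33]$, by (F5):

* $(3,8)$: $13+W(4,5)\supseteq13+E_4\supseteq[17,35]$.

Every $(m,\ell)$ with $n\ge6$ has been treated, so (2) holds and the induction is complete. $\square$

## Completing Theorems 1 and 2

Part (i) of Theorem 2 is Propositions 1 and B, and part (ii) for alternating $P$ is Proposition D. Let $P$ be non-alternating, so $e\ge1$.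

* $\kappa\le2$: by the Corollary to Lemma 1 and Proposition 1, $S(P)=[0,\max S(P)]\supseteq[0,M(n)]$. This includes all non-alternating sets with $n\le3$.
* $\kappa\ge3$, $e\ge2$, $P\ne P_6$: $S(P)\supseteq[0,M(n)]$ by Theorem 3 and Proposition 1.
* $P=P_6$: Proposition 3′.
* $\kappa\ge3$, $e=1$: then $n\ge4$. For $n\ge5$ apply Proposition 4. For $n=4$, $P$ is $C$ with $S(C)\supseteq[0,5]\supseteq[0,M(4)]$, or $Q_8$ with $S(Q_8)\cap[0,4]=\{0,1,2,3\}$, both by Proposition E.

So $S(P)\supseteq[0,M(n)]$ for every non-alternating $P\ne Q_8$, which proves Theorem 2. Theorem 1 was deduced from Theorem 2 right after the statements: the crossing numbers that occur in every bichromatic convex point set are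
$$k=0\ \text{ or }\ 3\le k\le\binom n2-\Big\lfloor\frac{n^2+4}8\Big\rfloor\quad(n\ne4),\qquad k\in\{0,3\}\quad(n=4).\qquad\blacksquare$$
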